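# Curvature control at the center of a large hyperbolic ball under Ricci flow

Throughout, $n\ge 2$ is the dimension, $N:=n-1$, manifolds are connected, and "constant" means a constant depending only on $n$.

## 1. Curvature, Ricci flow, hyperbolic balls and pseudolocality

**Curvature conventions.** For a Riemannian metric $G$ put
$$P_{ijkl}=G_{ik}G_{jl}-G_{il}G_{jk}.$$
The sign of the curvature tensor is chosen so that constant sectional curvature $-1$ means $\mathrm{Rm}=-P$, and $\mathrm{Ric}_{ik}=G^{jl}R_{ijkl}$. Norms are full tensor norms, so $|P|^2=2n^2-2n$ and $|P|=\sqrt{2n(n-1)}$.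

*Example.* In hyperbolic space, $\mathrm{Rm}=-P$. Since $G^{jl}P_{ijkl}=NG_{ik}$, we get $\mathrm{Ric}=-NG$, and $|\mathrm{Rm}|=\sqrt{2n(n-1)}$.

**Ricci flow.** A Ricci flow on $M$ for $t\in[0,T]$ is a smooth one-parameter family of metrics $g(t)$ with $\partial_t g=-2\,\mathrm{Ric}_{g(t)}$. It is *complete* if each $g(t)$ is complete, and *of bounded curvature* if $\sup_{M\times[0,T]}|\mathrm{Rm}|_{g(t)}<\infty$.

*Example.* Let $g_0$ be complete of constant curvature $-1$ and let $g(t)=(1+2Nt)g_0$. Ricci curvature does not change when the metric is multiplied by a constant, so $-2\,\mathrm{Ric}_{g(t)}=-2\,\mathrm{Ric}_{g_0}=2Ng_0=\partial_tg$. The sectional curvature at time $t$ is $-\frac1{1+2Nt}$, so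
$$|\mathrm{Rm}|_{g(t)}=\frac{\sqrt{2n(n-1)}}{1+2Nt}.\tag{1}$$
This is a complete flow of bounded curvature. A smooth flow on a closed manifold, restricted to a compact time interval, is also complete and of bounded curvature.

**Hyperbolic balls.** $B_{g}(x,R)$ is the open geodesic ball. A hyperbolic ball of radius $R$ is a geodesic ball $B_{\mathbb H^n}(o,R)$ in hyperbolic space. In polar coordinates it is $ds^2+\sinh^2 s\,g_{S^{N}}$, $0\le s<R$. Isometric means isometric as Riemannian manifolds.

*Example.* On $\mathbb R^n$ take $g=ds^2+\psi(s)^2g_{S^N}$ with $\psi(s)=\sinh s$ for $s\le R$ and $\psi$ any smooth positive function for $s\geq R$ continuing it. This metric is complete, and the ball of radius $R$ about the origin is hyperbolic. Outside that ball the geometry can be as wild as we like, as long as the curvature stays bounded.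

We need two elementary facts about such balls.

**Lemma 1.** Let $g(0)$ be complete, let $F:B_{g(0)}(x,R)\to B_{\mathbb H^n}(o,R)$ be an isometry, and put $\rho=d_{g(0)}(x,\cdot)$. Then $F(x)=o$. If $\rho(y)+r\le R$, then $F$ maps $B_{g(0)}(y,r)$ isometrically onto the hyperbolic ball $B_{\mathbb H^n}(F(y),r)$. In particular $\mathrm{Vol}_{g(0)}B_{g(0)}(y,r)\ge\omega_nr^n$, where $\omega_n$ is the volume of the Euclidean unit ball.

*Proof.* By completeness, every unit-speed geodesic from $x$ exists for all lengths, and for lengths $<R$ it stays in $B_{g(0)}(x,R)$. Transported by $F$, every geodesic of $\mathbb H^n$ from $F(x)$ stays in $B_{\mathbb H^n}(o,R)$ for all lengths $<R$. If $F(x)\ne o$, the geodesic from $F(x)$ pointing away from $o$ leaves this ball after length $R-d(o,F(x))<R$, a contradiction.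

Now let $\rho(y)+r\le R$. A curve from $y$ of length $<r$ stays in $B_{g(0)}(x,R)$ by the triangle inequality. The image under $F$ of a minimal geodesic from $x$ to $y$ shows $d(o,F(y))\le\rho(y)$, so a curve from $F(y)$ of length $<r$ in $\mathbb H^n$ stays in $B_{\mathbb H^n}(o,R)$. Hence $F$ and $F^{-1}$ carry such curves to each other, and therefore the two $r$-balls to each other. The volume is $n\omega_n\int_0^r\sinh^{n-1}s\,ds\ge\omega_nr^n$. $\square$

**Pseudolocality.** The analytic input is a theorem of P. Lu, *A local curvature bound in Ricci flow*, Geom. Topol. 14 (2010), generalizing Theorem 10.3 of Perelman, *The entropy formula for the Ricci flow and its geometric applications*: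

*For every $n\ge2$ and $v_0>0$ there is $\varepsilon_0=\varepsilon_0(n,v_0)>0$ such that, for all $r>0$ and all $\varepsilon\in(0,\varepsilon_0]$: if $h(q)$, $q\in[0,(\varepsilon r)^2]$, is a complete Ricci flow of bounded curvature with $|\mathrm{Rm}|_{h(0)}\le r^{-2}$ on $B_{h(0)}(y,r)$ and $\mathrm{Vol}_{h(0)}B_{h(0)}(y,r)\ge v_0r^n$, then $|\mathrm{Rm}|_{h(q)}\le(\varepsilon_0r)^{-2}$ on $B_{h(0)}(y,\varepsilon_0r)$ for all $q\in[0,(\varepsilon r)^2]$.*

No minimal lifetime is assumed. If $h$ is given on $[0,s_1]$ with $0<s_1\le(\varepsilon_0r)^2$, apply the theorem with $\varepsilon=\sqrt{s_1}/r$. The theorem remains true if $\varepsilon_0$ is decreased: the conclusion weakens and fewer $\varepsilon$ are allowed. So we may assume $\varepsilon_0<1$. We fix $v_0=\frac12\omega_n$ once and for all, and $\varepsilon_0$ denotes the corresponding constant.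

*Example.* For the flow (1) on $\mathbb H^n$ take $r=(2n(n-1))^{-1/4}$. Then $|\mathrm{Rm}|_{h(0)}=r^{-2}$, the volume hypothesis holds by Lemma 1, and the conclusion is consistent with (1), where the curvature only decreases.

**Textbook facts.** We use three more.

1. *Hamilton's evolution equation.* For the $(4,0)$ curvature tensor along a Ricci flow, $\partial_t\mathrm{Rm}_g=\Delta_g\mathrm{Rm}_g+Q_g(\mathrm{Rm}_g)$. Here $Q_g(A)=Q_g(A,A)$, and $Q_g(A,A')$ is a symmetric bilinear expression, namely a fixed linear combination of contractions of $A\otimes A'$ with exactly two copies of $g^{-1}$. In particular $|Q_g(A,A')|\le C|A||A'|$.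
2. *Laplacian comparison.* Let $k>0$. If $y\notin\mathrm{Cut}(p)$ and $\mathrm{Ric}\ge-Nk\,G$ along the minimal geodesic from $p$ to $y$, then $\Delta d(p,\cdot)\le N\sqrt k\coth(\sqrt k\,d(p,y))$ at $y$. Moreover, if $\gamma$ is a minimal geodesic from $y_0$ to $y$ and $p$ is an interior point of $\gamma$, then $y\notin\mathrm{Cut}(p)$.
3. *Closed manifolds.* Every smooth initial metric has a unique maximal Ricci flow on some $[0,T)$. If $T<\infty$, then $|\mathrm{Rm}|$ is unbounded on $M\times[0,T)$ (Hamilton).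

## 2. Does a hyperbolic $R$-ball control the curvature at its center up to time $e^{cR}$?

Suppose we know the initial metric exactly, but only on one large ball, where it is hyperbolic. Outside we know nothing quantitative. For how long is the curvature at the center of the ball bounded by a dimensional constant? The question asks for a time exponential in $R$. In Andrew D. McLeod, "Improved Pseudolocality on Large Hyperbolic Balls", arXiv:1807.09005 (2018), it takes the following form.

**Conjecture (Improved time control with equality on initial ball).** Let $n\in\mathbb N$ with $n\ge3$. There are constants $a=a(n)>0$, $c=c(n)>0$ and $\mathcal R=\mathcal R(n)>0$ for which the following holds. Let $R\ge\mathcal R$, let $g(t)$ be a smooth complete Ricci flow of bounded curvature on a smooth $n$-manifold $M$, defined for $t\in[0,T]$ for some $T>0$, and suppose that for some $x\in M$ the ball $(B_{g(0)}(x,R),g(0))$ is isometric to a hyperbolic ball of radius $R$. Then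
$$|\mathrm{Rm}|_{g(t)}(x)\le a\qquad\text{for all}\qquad0\le t\le T_{max}:=\min\{T,e^{cR}\}.$$

The conjecture is true. We prove the following, also for $n=2$.

**Theorem 1.** Let $n\ge2$. There are constants $a,C,V>0$ such that the following holds. Let $R\ge2$, let $g(t)$, $t\in[0,T]$, $T>0$, be a complete Ricci flow of bounded curvature on $M^n$, and let $(B_{g(0)}(x,R),g(0))$ be isometric to a hyperbolic ball of radius $R$. Put $\rho=d_{g(0)}(x,\cdot)$. Then for all $t\in[0,T]$ and all $y$ with $\rho(y)\le R-1-\frac V{2N}\log(1+2Nt)$,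
$$|\mathrm{Rm}|_{g(t)}(y)\le\frac a{1+2Nt},\qquad\Big|\mathrm{Rm}_{g(t)}+\tfrac1{1+2Nt}P_{g(t)}\Big|_{g(t)}(y)\le\frac{C(1+2Nt)^{V/(4N)}e^{-(R-\rho(y))/2}}{1+2Nt}.$$

**Corollary (the conjecture).** Let $c=\frac N{2V}$ and $\mathcal R=\max\{2,\frac{2V}N\log(1+2N)\}$. If $R\ge\mathcal R$, then $|\mathrm{Rm}|_{g(t)}(x)\le\frac a{1+2Nt}\le a$ for $0\le t\le\min\{T,e^{cR}\}$.

*Proof of the Corollary from Theorem 1.* Take $y=x$, so $\rho(y)=0$. The condition on $y$ reads $1+2Nt\le e^{2N(R-1)/V}$. Since $R\ge2$, we have $R-1\ge R/2$. For $t\le e^{cR}$,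
$$1+2Nt\le(1+2N)e^{cR}\le e^{NR/(2V)}e^{NR/(2V)}=e^{NR/V}\le e^{2N(R-1)/V}.\qquad\square$$

The exponential scale cannot be improved when $n\ge3$.

**Theorem 2 (converse).** Let $n\ge3$ and $c_n^*=\frac{2\sqrt{n-1}}{1+\sqrt{n-1}}$. If $c>c_n^*$, then the statement of the conjecture with this $c$ is false for every choice of $a,\mathcal R$ (even if $a$ may depend on $R$). Hence the supremum of admissible $c$ lies in $(0,c_n^*]$.

The value of that supremum is not determined here. Sections 3–9 prove Theorem 1, and Sections 10–12 prove Theorem 2.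

## 3. Constant curvature by hand, and pseudolocality applied once or repeatedly

**The exact case.** If all of $M$ has curvature $-1$ and the flow is $(1+2Nt)g_0$, then (1) gives $|\mathrm{Rm}|=\sqrt{2n(n-1)}/(1+2Nt)$ for all time. So the decay rate in Theorem 1 is the one of the model. The second estimate of Theorem 1 compares with this model: its left side vanishes for it.

**One application.** In general the obvious tool is pseudolocality at $x$. On the hyperbolic ball $|\mathrm{Rm}|=\sqrt{2n(n-1)}$, so the hypothesis $|\mathrm{Rm}|\le r^{-2}$ forces $r\le(2n(n-1))^{-1/4}$, however large $R$ is. The theorem then controls the curvature for time $(\varepsilon_0r)^2$, which is a constant. The size of the ball has not been used.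

**Repeated application.** A sensible person restarts the theorem. At time $(\varepsilon_0r)^2$ it guarantees $|\mathrm{Rm}|\le(\varepsilon_0r)^{-2}$. From this information alone the next admissible radius is $r_1=\varepsilon_0r$, and then $r_j=\varepsilon_0^jr$ at the $j$-th restart. Even if the volume hypothesis were granted each time, the total time gained would be at most
$$\sum_{j\ge0}(\varepsilon_0r_j)^2=\sum_{j\ge0}\varepsilon_0^{2j+2}r^2=\frac{\varepsilon_0^2r^2}{1-\varepsilon_0^2},$$
again a constant. The failure is precise: the curvature bound that comes out is worse by the factor $\varepsilon_0^{-2}$ than the one that goes in. To restart with the *same* radius we must know that the metric is still nearly hyperbolic at the restart time, and pseudolocality does not say this.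

## 4. The normalized flow and the deviation from curvature $-1$

The purpose of this section is to make the model static and to find an equation for the deviation from it.

**Rescaling.** Put
$$t=\frac{e^{2N\tau}-1}{2N},\qquad G(\tau)=e^{-2N\tau}g(t),\qquad\tau\in[0,\tau_T],\quad\tau_T=\frac{\log(1+2NT)}{2N}.$$
Then $e^{2N\tau}=1+2Nt$ and $\frac{dt}{d\tau}=e^{2N\tau}$, so $\partial_\tau G=-2NG-2\,\mathrm{Ric}_g=-2(\mathrm{Ric}_G+NG)$. Hyperbolic space is static for this flow, and time $t=e^{cR}$ corresponds to $\tau$ of the order of $cR/(2N)$. So we need control only for a time *linear* in $R$. Define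
$$E:=\mathrm{Rm}_G+P_G,\qquad\mathcal T_{ik}:=G^{jl}E_{ijkl},\qquad u:=|E|_G^2.$$
Since $G^{jl}P_{ijkl}=NG_{ik}$, we have $\mathrm{Ric}_G+NG=\mathcal T$. In an orthonormal frame $\mathcal T_{ik}^2=(\sum_jE_{ijkj})^2\le n\sum_jE_{ijkj}^2$, so $|\mathcal T|\le\sqrt n|E|$. Hence
$$\partial_\tau G=-2\mathcal T,\qquad|\partial_\tau G(v,v)|\le2\sqrt n\,|E|\,G(v,v).\tag{2}$$
The $(4,0)$ tensors scale as $\mathrm{Rm}_g=e^{2N\tau}\mathrm{Rm}_G$ and $P_g=e^{4N\tau}P_G$, and $|\cdot|_g=e^{-4N\tau}|\cdot|_G$ on such tensors. Therefore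
$$|\mathrm{Rm}_{g(t)}|_{g(t)}=e^{-2N\tau}|\mathrm{Rm}_G|_G,\qquad\Big|\mathrm{Rm}_{g(t)}+\tfrac1{1+2Nt}P_{g(t)}\Big|_{g(t)}=e^{-2N\tau}|E|_G.\tag{3}$$

**Lemma 2.** There is a constant $C_1>0$ with
$$(\partial_\tau-\Delta)u\le C_1(1+|E|)\,u.\tag{4}$$

*Proof.* We have $\mathrm{Rm}_G=e^{-2N\tau}\mathrm{Rm}_g$ and $\Delta_g=e^{-2N\tau}\Delta_G$. Since $Q$ is quadratic and uses two inverse metrics, $Q_g(\mathrm{Rm}_g)=(e^{-2N\tau})^2(e^{2N\tau})^2Q_G(\mathrm{Rm}_G)=Q_G(\mathrm{Rm}_G)$. Hamilton's equation gives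
$$\partial_\tau\mathrm{Rm}_G=-2N\mathrm{Rm}_G+e^{-2N\tau}e^{2N\tau}\big(\Delta_g\mathrm{Rm}_g+Q_g(\mathrm{Rm}_g)\big)=\Delta\mathrm{Rm}_G+Q(\mathrm{Rm}_G)-2N\mathrm{Rm}_G,$$
because $\Delta_g\mathrm{Rm}_g=e^{-2N\tau}\Delta_G(e^{2N\tau}\mathrm{Rm}_G)=\Delta_G\mathrm{Rm}_G$.

Hyperbolic space is a static solution with $\mathrm{Rm}=-P$ and $\nabla P=0$. So there $0=Q(-P)+2NP$. This is a pointwise algebraic identity involving only the inner product, so it holds for every metric. Also $\Delta P=0$ for every metric. Next, $\partial_\tau P$ is a sum of four terms $\pm(\partial_\tau G)_{\cdot\cdot}G_{\cdot\cdot}$, each of norm at most $2|\mathcal T|\sqrt n\le2n|E|$, so $|\partial_\tau P|\le8n|E|$. Substituting $\mathrm{Rm}=-P+E$,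
$$\partial_\tau E=\Delta E+\big[Q(-P)+2NP\big]+2Q(-P,E)+Q(E,E)-2NE+\partial_\tau P.$$
The bracket vanishes, hence $|\partial_\tau E-\Delta E|\le C(|E|+|E|^2)$.

The function $u$ is the full contraction of $E\otimes E$ with four copies of $G^{-1}$, and $\partial_\tau G^{ij}=2\mathcal T^{ij}$. Differentiating the inverse metrics contributes at most $4\cdot2|\mathcal T||E|^2\le8\sqrt n|E|^3$. Finally $\Delta u=2\langle\Delta E,E\rangle+2|\nabla E|^2$. Thus
$$(\partial_\tau-\Delta)u\le2|\partial_\tau E-\Delta E||E|+8\sqrt n|E|^3\le C_1(1+|E|)|E|^2.\qquad\square$$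

At $\tau=0$ we have $E=0$ on $B_{g(0)}(x,R)$. As long as $|E|\le A$, (4) is a linear inequality $(\partial_\tau-\Delta)u\le Bu$ with $B=C_1(1+A)$.

## 5. A front moving at finite speed, and two estimates that feed each other

**The model on a half-line.** Let $v$ be smooth with $0\le v\le A^2$ on $(-\infty,0]\times[0,\tau_0]$, with $v=0$ at $\tau=0$ and $v_\tau\le v_{xx}+Bv$. Put $W=e^{x+V\tau}$ with $V=1+B$. Then $W_\tau-W_{xx}-BW=(V-1-B)W=0$, and $A^2W\ge A^2\ge v$ at $x=0$. So $z=e^{-B\tau}(v-A^2W)$ is bounded, satisfies $z_\tau\le z_{xx}$, and is $\le0$ at $\tau=0$ and at $x=0$. For $\epsilon>0$ the function $z-\epsilon(x^2+2\tau)$ is also a subsolution, is $\le0$ there, and is $\le0$ for $|x|$ large. By the maximum principle it is $\le0$ everywhere, and $\epsilon\to0$ gives $v\le A^2e^{x+V\tau}$. At $x=-L$ the disturbance is exponentially small until $\tau$ is of order $L/V$. A time linear in the distance is exactly what we need.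

**Two obstacles.** First, the model assumes the bound $v\le A^2$, that is, the curvature bound we are trying to prove. Second, the natural barrier on $M$ is $W=e^{\rho+V\tau-R+1}$ with $\rho=d_{g(0)}(x,\cdot)$. To use it directly we would have to bound $\Delta_{G(\tau)}\rho$, which contains the Christoffel symbols of $G(\tau)$. By (2), a bound on $E$ compares the metrics $G(\tau)$ and $G(0)$, but it gives no control of their first derivatives.

**The way around.** We prove two estimates together, on the region $\{\rho\le R-1-V\tau\}$ that shrinks at speed $V$: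

* the bound $|E|\le A$;
* the smallness $u\le X_0W$, so $E$ is tiny well inside the region.

Smallness at time $\tau-\theta$ says that the metric is still nearly hyperbolic near points that are in the region at time $\tau$. So pseudolocality can be restarted *with the same radius $r_0$ every time*, and it gives $|E|\le A$ at time $\tau$ with an $A$ that does not deteriorate. Conversely, $|E|\le A$ makes (4) linear, which gives smallness. For this second implication we do not use $W$ itself as a barrier. Around each point $y_0$ we use a barrier built from $d_{G(\tau)}(y_0,\cdot)$. Its Laplacian is controlled by a lower Ricci bound alone, and $\mathrm{Ric}_G=\mathcal T-NG$ is bounded when $|E|\le A$.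

## 6. Constants, moving domains and the induction hypothesis

The constants are chosen in this order:

* $\eta=\min\{\frac12,\frac{\log2}n\}$, so $e^{-n\eta}\ge\frac12$ (metric distortion allowed); $r_0=(\sqrt{2n(n-1)}+1)^{-1/2}\le1$ (the restart radius);
* $A=2(\varepsilon_0r_0)^{-2}+\sqrt{2n(n-1)}$, so $A\ge1$ (the bound for $|E|$);
* $\theta>0$ with $e^{2N\theta}\le2$, $2\theta\le(\varepsilon_0r_0)^2$, $2\sqrt nA\theta\le\eta$ (the time step);
* $B=C_1(1+A)$, $k=\max\{9,1+\sqrt nA\}$, $\kappa_0=B+(n+1)k+\sqrt{kn}A+1$, $\ell=\kappa_0+3$, $\sigma=1/\ell$, $X_0=A^2e^{2\ell}\ge1$ (for the local barrier on balls of radius $\ell$ and time intervals of length $\sigma$);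
* $V$ with $V\ge4\sqrt{nX_0}/\eta$, $V\theta\ge2+\log X_0$, $V\ge\ell(B+2\ell+2)$ (the speed).

Let $S=\min\{\tau_T,(R-1)/V\}>0$. For $0\le\tau\le s\le S$ let
$$U_\tau=\{\rho\le R-1-V\tau\},\quad D_s=\{(y,\tau):0\le\tau\le s,\ y\in U_\tau\},\quad W(y,\tau)=e^{\rho(y)+V\tau-R+1}.$$
The sets $\{\rho\le r\}$ are compact by completeness, so $D_s$ is compact. The sets $U_\tau$ decrease in $\tau$, so $(y,\tau)\in D_s$ implies $(y,\tau'')\in D_s$ for $0\le\tau''\le\tau$. And $0<W\le1$ on $D_s$.

**Claim $H(s)$.** $|E|\le A$ and $u\le X_0W$ on $D_s$.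

$H(0)$ holds, since $u=0$ on $U_0$ at $\tau=0$. Sections 7 and 8 prove:

**Proposition.** If $H(s)$ holds and $s<S$, then $H(s')$ holds with $s'=\min\{s+\theta,S\}$.

Finitely many steps then give $H(S)$. From now on, assume $H(s)$ with $s<S$.

## 7. From smallness to the bound $|E|\le A$: pseudolocality at a fixed radius

**Step (a): metrics on $D_s$ are close to $G(0)$.** This step makes "nearly hyperbolic" quantitative. For $(y,\tau)\in D_s$ and a tangent vector $v\ne0$ at $y$, (2) and $|E|\le\sqrt{X_0W}$ give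
$$\Big|\log\frac{G(\tau)(v,v)}{G(0)(v,v)}\Big|\le2\sqrt{nX_0}\int_0^\tau e^{\frac12(\rho(y)+V\tau''-R+1)}\,d\tau''\le2\sqrt{nX_0}\cdot\frac2V\,W(y,\tau)^{1/2}\le\frac{4\sqrt{nX_0}}V\le\eta.\tag{5}$$
The bound does not depend on $\tau$: the exponential smallness makes the total distortion summable.

**Step (b): $|E|\le A$ on $D_{s'}$.** This is the restart. For $\tau\le s$ there is nothing to prove. Let $(y,\tau)\in D_{s'}$ with $\tau>s$, and put $\tau'=\max\{\tau-\theta,0\}\le s$. We check the hypotheses of pseudolocality for the metric $G(\tau')$ on $B_{G(\tau')}(y,r_0)$.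

*Case $\tau'=0$.* Since $\rho(y)\le R-1$ and $r_0\le1$, Lemma 1 says the ball is exactly hyperbolic. So $|\mathrm{Rm}|=\sqrt{2n(n-1)}\le r_0^{-2}$, and the volume is at least $\omega_nr_0^n$.

*Case $\tau'=\tau-\theta>0$.* Here $\rho(y)\le R-1-V\tau=R-1-V\tau'-V\theta$. Since $V\theta\ge2$, we get $\rho(y)+2\le R-1-V\tau'$, so $B_{G(0)}(y,2)\subset U_{\tau'}$, and (5) holds there at time $\tau'$.

Consider a curve from $y$ of $G(\tau')$-length $<r_0\le1$. While it is in $B_{G(0)}(y,2)$, its $G(0)$-length is $<e^{\eta/2}<2$ by (5), so it never leaves that ball. Hence $B_{G(\tau')}(y,r_0)\subset B_{G(0)}(y,2)$. On that set, at time $\tau'$,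
$$u\le X_0W\le X_0e^{\rho(y)+2+V\tau'-R+1}\le X_0e^{2-V\theta}\le1,$$
so $|\mathrm{Rm}|\le|P|+|E|\le\sqrt{2n(n-1)}+1=r_0^{-2}$.

For the volume: a curve from $y$ of $G(0)$-length $<e^{-\eta/2}r_0$ stays in $B_{G(0)}(y,2)$ and has $G(\tau')$-length $<r_0$ by (5). So $B_{G(\tau')}(y,r_0)\supset B_{G(0)}(y,e^{-\eta/2}r_0)$. The volume forms differ by a factor at least $e^{-n\eta/2}$. By Lemma 1 the $G(\tau')$-volume is at least
$$e^{-n\eta/2}\,\omega_n(e^{-\eta/2}r_0)^n=e^{-n\eta}\omega_nr_0^n\ge\tfrac12\omega_nr_0^n.$$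

*Application.* Consider the complete Ricci flow of bounded curvature $h(q')=e^{-2N\tau'}g\big(t(\tau')+e^{2N\tau'}q'\big)$, with $h(0)=G(\tau')$. Since $t(\tau'+q)=t(\tau')+e^{2N\tau'}\frac{e^{2Nq}-1}{2N}$, we have $G(\tau'+q)=e^{-2Nq}h\big(\frac{e^{2Nq}-1}{2N}\big)$. Let $q=\tau-\tau'\in(0,\theta]$ and $s_1=\frac{e^{2Nq}-1}{2N}$. Then $0<s_1\le qe^{2Nq}\le2\theta\le(\varepsilon_0r_0)^2$. Pseudolocality on $[0,s_1]$, that is, with $\varepsilon=\sqrt{s_1}/r_0\le\varepsilon_0$, gives $|\mathrm{Rm}|_{h(s_1)}(y)\le(\varepsilon_0r_0)^{-2}$. Since $G(\tau)=e^{-2Nq}h(s_1)$,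
$$|\mathrm{Rm}_{G(\tau)}|(y)\le e^{2N\theta}(\varepsilon_0r_0)^{-2}\le2(\varepsilon_0r_0)^{-2},$$
and adding $|P|$ gives $|E|(y,\tau)\le A$.

**Step (c): metrics on $D_{s'}$ are close to $G(0)$.** For the barrier we need a comparison on the larger domain. For $(y,\tau)\in D_{s'}$,
$$e^{-2\eta}G(0)\le G(\tau)\le e^{2\eta}G(0)\quad\text{at }y.\tag{6}$$
For $\tau\le s$ this follows from (5). For $\tau>s$ we have $y\in U_\tau\subset U_s$. On $[s,\tau]$ the bound $|E|\le A$ of Step (b) and (2) change the logarithm in (5) by at most a further $2\sqrt nA\theta\le\eta$.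

## 8. From the bound to smallness: a barrier on a ball of radius $\ell$

It remains to show $u\le X_0W$ on $D_{s'}$. We call this Step (d). Let
$$X=\sup_{D_{s'}}\frac uW,$$
which is finite because $D_{s'}$ is compact. We show that every $(y_0,\tau_0)\in D_{s'}$ satisfies
$$u(y_0,\tau_0)\le\max\{X_0,\tfrac12X\}\,W(y_0,\tau_0).\tag{7}$$
Then $X\le\max\{X_0,\frac12X\}$, and since $X$ is finite, $X\le X_0$. If $\tau_0=0$, then $u=0$ and (7) holds. Let $\tau_0>0$ and write $W_0=W(y_0,\tau_0)$.

**Step (d1): the collar.** Points close to the moving boundary need no argument. If $\rho(y_0)>R-1-V\tau_0-2\ell$, then $W_0>e^{-2\ell}$, and by Step (b) $u\le A^2=X_0e^{-2\ell}\le X_0W_0$.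

**Step (d2): the local region.** Now let $\rho(y_0)\le R-1-V\tau_0-2\ell$. This step sets up a space-time neighborhood of $(y_0,\tau_0)$ inside $D_{s'}$. Put $\tau_1=\max\{\tau_0-\sigma,0\}$, $d(y,\tau)=d_{G(\tau)}(y_0,y)$ and
$$K=\{(y,\tau):\tau_1\le\tau\le\tau_0,\ d(y,\tau)\le\ell\}.$$
The function $d$ is continuous: the flow has bounded curvature, so $\log\frac{G(\tau)(v,v)}{G(\tau'')(v,v)}$ is bounded by a multiple of $|\tau-\tau''|$ on all of $M$.

Let $(y,\tau)\in K$ and take a $G(\tau)$-minimal geodesic from $y_0$ to $y$, of length at most $\ell$. While it is in $U_{\tau_0}\subset U_\tau$, by (6) its $G(0)$-length is at most $e^\eta\ell<2\ell$, so its points there satisfy $\rho\le\rho(y_0)+e^\eta\ell<R-1-V\tau_0$. Hence it never leaves $U_{\tau_0}$, and all its points satisfy $\rho\le\rho(y_0)+2\ell$. Thus $K\subset D_{s'}$, and $K$ is closed in $D_{s'}$, so it is compact. Moreover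
$$W(y,\tau)\le e^{2\ell-V(\tau_0-\tau)}W_0\quad\text{on }K.$$
Let $m_0=\max_{K\cap\{\tau=\tau_1\}}u$ and $m_1=\max_Ku$. Since $u\le XW$ on $D_{s'}$,
$$m_0\le XW_0e^{2\ell-V\sigma}\quad(m_0=0\text{ if }\tau_1=0),\qquad m_1\le XW_0e^{2\ell}.\tag{8}$$

On $K$ we have $|E|\le A$. So (4) gives $(\partial_\tau-\Delta)u\le Bu$, and $\mathrm{Ric}_G=\mathcal T-NG\ge-(N+\sqrt nA)G\ge-NkG$.

**Step (d3): the barrier.** Two influences reach $(y_0,\tau_0)$: the values at the earlier time $\tau_1$, and the values on the lateral boundary $d=\ell$. The barrier has one term for each. Let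
$$\kappa=B+(n+1)k+\sqrt{kn}\,A\ell+1,\qquad f=\cosh(\sqrt k\,d),$$
and for $\epsilon>0$
$$\Phi=m_0e^{B(\tau-\tau_1)}+(m_1+\epsilon)\,e^{\kappa(\tau-\tau_1)}\,\frac f{\cosh(\sqrt k\ell)}.$$
The lateral term is damped at the center by $1/\cosh(\sqrt k\ell)\le2e^{-3\ell}$, since $\sqrt k\ge3$. This beats the factor $e^{2\ell}$ in $m_1$. The constant $\kappa$ grows linearly in $\ell$, because distances change in time at a rate up to $\sqrt nA\ell$. That is why the time interval has length $\sigma=1/\ell$.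

**Claim.** $u<\Phi$ on $K$.

At $\tau=\tau_1$ we have $u\le m_0<\Phi$. Where $d=\ell$ we have $u\le m_1<m_1+\epsilon\le\Phi$. Suppose the claim fails. The set $\{u\ge\Phi\}\subset K$ is compact and nonempty. Take $(y^*,\tau^*)$ in it with $\tau^*$ minimal. Then $\tau^*>\tau_1$ and $d^*:=d(y^*,\tau^*)<\ell$, so all points near $(y^*,\tau^*)$ with $\tau\le\tau^*$ lie in $K$. At such points $u<\Phi$ for $\tau<\tau^*$ by minimality, hence $u\le\Phi$ for $\tau=\tau^*$ by continuity, with equality at $(y^*,\tau^*)$.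

**Step (d4): a smooth function touching $f$ from above.** The distance $d$ need not be smooth, so we replace $f$ near $(y^*,\tau^*)$, for $\tau\le\tau^*$, by a smooth $\hat f\ge f$ with equality at $(y^*,\tau^*)$ and
$$(\partial_\tau-\Delta)\hat f\ge-\big[(n+1)k+\sqrt{kn}\,A\ell\big]\hat f\quad\text{at }(y^*,\tau^*).\tag{9}$$

*Case $d^*>0$.* Let $\gamma$ be a unit-speed $G(\tau^*)$-minimal geodesic from $y_0$ to $y^*$, and $p=\gamma(\delta)$ with $0<\delta<d^*$. With respect to $G(\tau^*)$, $y^*\notin\mathrm{Cut}(p)$. For $y$ near $y^*$ let $c_y$ be the $G(\tau^*)$-minimal geodesic from $p$ to $y$, and set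
$$\lambda(y,\tau)=L_{G(\tau)}(\gamma|_{[0,\delta]})+L_{G(\tau)}(c_y).$$
This is smooth. It is the $G(\tau)$-length of a path from $y_0$ to $y$, so $\lambda\ge d$, with equality at $(y^*,\tau^*)$. Put $\hat f=\cosh(\sqrt k\lambda)$.

*Time derivative.* All points of $\gamma$ at time $\tau^*$ lie in $K$, so $|E|\le A$ along $\gamma$. At $(y^*,\tau^*)$, by (2), $\partial_\tau\lambda=-\int_\gamma\mathcal T(\gamma',\gamma')\ge-\sqrt nA\ell$. Hence $\partial_\tau\hat f=\sqrt k\sinh(\sqrt kd^*)\,\partial_\tau\lambda\ge-\sqrt{kn}\,A\ell\,\hat f$.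

*Laplacian.* We have $\lambda(\cdot,\tau^*)=\delta+d_{G(\tau^*)}(p,\cdot)$ near $y^*$, so $|\nabla\lambda|=1$. Laplacian comparison needs $\mathrm{Ric}\ge-NkG$ only along $c_{y^*}\subset\gamma$, and it gives $\Delta\lambda\le N\sqrt k\coth(\sqrt k(d^*-\delta))$ at $y^*$. So
$$\Delta\hat f=k\cosh(\sqrt kd^*)|\nabla\lambda|^2+\sqrt k\sinh(\sqrt kd^*)\Delta\lambda\le k\cosh(\sqrt kd^*)+Nk\sinh(\sqrt kd^*)\coth(\sqrt k(d^*-\delta)).$$
As $\delta\to0$ the right side tends to $(1+N)k\cosh(\sqrt kd^*)=nk\cosh(\sqrt kd^*)$. So for $\delta$ small it is at most $(n+1)k\cosh(\sqrt kd^*)=(n+1)k\hat f$. This proves (9).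

*Case $d^*=0$.* Then $y^*=y_0$. For $y$ near $y_0$ let $c_y:[0,1]\to M$ be the constant-speed $G(\tau^*)$-minimal geodesic from $y_0$ to $y$, and
$$\hat\lambda(y,\tau)=\int_0^1G(\tau)(c_y',c_y')\,d\zeta.$$
This is smooth, and by Cauchy–Schwarz it is at least the squared $G(\tau)$-length of $c_y$, hence $\ge d(y,\tau)^2$, with equality for $\tau=\tau^*$. Put $\hat f=\cosh\sqrt{k\hat\lambda}=\sum_{j\ge0}\frac{(k\hat\lambda)^j}{(2j)!}$, a smooth function of $\hat\lambda$ with derivative $\frac k2$ at $\hat\lambda=0$. At $(y_0,\tau^*)$ we have $\partial_\tau\hat f=0$ because $\hat\lambda(y_0,\cdot)=0$. Also $\nabla\hat\lambda=0$, and $\hat\lambda(\cdot,\tau^*)=d_{G(\tau^*)}(y_0,\cdot)^2$ has Laplacian $2n$ at $y_0$, so $\Delta\hat f=\frac k2\cdot2n=nk$. Since $\hat f=1$ there, (9) holds.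

**Step (d5): the contradiction.** Let $\hat\Phi$ be $\Phi$ with $\hat f$ in place of $f$. Near $(y^*,\tau^*)$ and for $\tau\le\tau^*$ we have $u-\hat\Phi\le u-\Phi\le0$, with equality at $(y^*,\tau^*)$. So there $\partial_\tau(u-\hat\Phi)\ge0$ and $\Delta(u-\hat\Phi)\le0$, that is,
$$(\partial_\tau-\Delta)(u-\hat\Phi)\ge0.$$
On the other hand $(\partial_\tau-\Delta)u\le Bu=B\hat\Phi$ at that point. By (9) and the choice of $\kappa$,
$$(\partial_\tau-\Delta)\hat\Phi\ge Bm_0e^{B(\tau^*-\tau_1)}+(m_1+\epsilon)e^{\kappa(\tau^*-\tau_1)}\frac{(B+1)\hat f}{\cosh(\sqrt k\ell)}>B\hat\Phi.$$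
This is a contradiction, and the claim is proved.

**Step (d6): evaluation at the center.** At $(y_0,\tau_0)$ we have $f=1$ and $\tau_0-\tau_1\le\sigma$. Let $\epsilon\to0$ in $u<\Phi$. Use (8), $\sigma\le1$, $\cosh(\sqrt k\ell)\ge\frac12e^{3\ell}$, and
$$\kappa\sigma=\frac{B+(n+1)k+1}\ell+\sqrt{kn}A\le\kappa_0.$$
This gives
$$u(y_0,\tau_0)\le XW_0\big(e^{B+2\ell-V/\ell}+2e^{\kappa_0-\ell}\big)\le XW_0\big(e^{-2}+2e^{-3}\big)\le\tfrac12XW_0,$$
because $V/\ell\ge B+2\ell+2$ and $\ell=\kappa_0+3$. (If $\tau_1=0$, the first term is absent.) This is (7). Hence $X\le X_0$. With Step (b) this is $H(s')$, and the Proposition is proved. $\square$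

## 9. Back to the original flow: end of the proof of Theorem 1

Let $t\in[0,T]$ correspond to $\tau\in[0,\tau_T]$. The condition $\rho(y)\le R-1-\frac V{2N}\log(1+2Nt)$ is $\rho(y)\le R-1-V\tau$. Since $\rho\ge0$, it forces $\tau\le(R-1)/V$, so $\tau\le S$ and $(y,\tau)\in D_S$. By $H(S)$,
$$|E|_G\le A,\qquad|E|_G\le\sqrt{X_0}\,e^{\frac12(\rho(y)+V\tau-R+1)}.$$
Hence $|\mathrm{Rm}_G|\le A+\sqrt{2n(n-1)}$. Insert this and $e^{2N\tau}=1+2Nt$ into (3). This gives Theorem 1 with $a=A+\sqrt{2n(n-1)}$ and $C=\sqrt{eX_0}$, since $e^{V\tau/2}=(1+2Nt)^{V/(4N)}$. By the Corollary in Section 2, the conjecture holds. $\blacksquare$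

## 10. Rotationally symmetric flows on the sphere

For Theorem 2 we need flows that contain large hyperbolic balls and become singular early near the centers. From here on $n\ge3$, so $N\ge2$. Put $p=\sqrt N>1$, so that $c_n^*=\frac{2p}{p+1}$.

**Rotationally symmetric metrics.** Consider on $S^n$, away from two poles, metrics $g=\chi(r)^2dr^2+\psi(r)^2g_{S^N}$, and write $\partial_s=\chi^{-1}\partial_r$, so $s$ is arclength from one pole. Smoothness at that pole means that $\psi$ is an odd smooth function of $s$ with $\psi_s=1$ at the pole. At the other pole the same holds in terms of the distance to it. The sectional curvatures of radial and tangential planes are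
$$\mathsf K=-\frac{\psi_{ss}}\psi,\qquad\mathsf L=\frac{1-\psi_s^2}{\psi^2}.$$
They extend smoothly to the poles, and $\mathsf K=\mathsf L$ there: if $\psi=s+bs^3+\dots$, both tend to $-6b$. The Ricci curvature is $N\mathsf K$ in the direction $\partial_s$ and $\mathsf K+(N-1)\mathsf L$ in the tangential directions. Counting planes, $|\mathrm{Rm}|^2=4N\mathsf K^2+2N(N-1)\mathsf L^2$. In particular $|\mathsf K|,|\mathsf L|\le|\mathrm{Rm}|$.

*Example.* $\psi=\sinh s$ gives $\mathsf K=\mathsf L=-1$, the hyperbolic metric, with $|\mathrm{Rm}|^2=2N(N+1)=2n(n-1)$ as in Section 1. $\psi=\sin s$ gives $\mathsf K=\mathsf L=1$, the round sphere.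

**Two hyperbolic balls glued together.** Fix a smooth $b:\mathbb R\to[-1,1]$ with $b=1$ on $(-\infty,0]$, $b>0$ on $(0,1)$ and $b(1+r)=-b(1-r)$. For instance, $b(q)=1-2\int_{-\infty}^q\beta$ with $\beta\ge0$ smooth, positive exactly on $(0,2)$, symmetric about $1$, of integral $1$. For $R\ge2$ let
$$\xi(s)=\int_0^sb(q-R)\,dq,\qquad\psi_0=\sinh\xi\ \text{ on }[0,2R+2],\qquad g(0)=ds^2+\psi_0^2g_{S^N}.$$
Since $b(q-R)$ is odd about $q=R+1$, the function $\xi$ is even about $R+1$. So this is a smooth metric on $S^n$, symmetric under reflection in the equator $s=R+1$. For $s\le R$ we have $\xi=s$, so the balls of radius $R$ about both poles are hyperbolic. Let $x$ be the pole $s=0$. Furthermore $\psi_0'=b\cosh\xi>0$ on $(0,R+1)$ (with $b=b(s-R)$), and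
$$\psi_0'^2=b^2(1+\psi_0^2)\le1+\psi_0^2.\tag{10}$$
For later use, since $\xi(s)\le s$ and $\sinh s\le e^s$,
$$I_0:=\int\psi_0^p\,ds\le2\int_0^{R+1}e^{ps}ds\le\frac2p\,e^{p(R+1)}.\tag{11}$$

**The flow and three evolution equations.** Let $g(t)$, $t\in[0,T)$, be the maximal Ricci flow starting at $g(0)$. By uniqueness it keeps the rotational symmetry under $O(n)$ and the reflection symmetry. An $O(n)$-invariant metric has no mixed terms, because the stabilizer $O(N)$ of a point of $S^N$ fixes no nonzero tangent vector of $S^N$; for the same reason of symmetry its tangential part is a multiple of $g_{S^N}$. So $g(t)=\chi^2dr^2+\psi^2g_{S^N}$, and $\partial_tg=-2\,\mathrm{Ric}$ becomes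
$$\psi_t=\psi_{ss}-(N-1)\frac{1-\psi_s^2}\psi,\qquad\chi_t=N\frac{\psi_{ss}}\psi\chi,\qquad[\partial_t,\partial_s]=-N\frac{\psi_{ss}}\psi\partial_s.\tag{12}$$
Time derivatives are taken at fixed $r$. Write $w=\psi_s$ and $\alpha:=\psi^2(\mathsf L-\mathsf K)=\psi\psi_{ss}-\psi_s^2+1$. Then
$$w_t=w_{ss}+(N-2)\tfrac w\psi w_s+(N-1)\mathsf Lw,\tag{13}$$
$$\mathsf L_t=\mathsf L_{ss}+(N+2)\tfrac w\psi\mathsf L_s+2\mathsf K^2+2(N-1)\mathsf L^2,\qquad\mathsf L_s=\tfrac{2w}\psi(\mathsf K-\mathsf L),\tag{14}$$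
$$\alpha_t=\alpha_{ss}+(N-4)\tfrac w\psi\alpha_s-4(N-1)\tfrac{w^2}{\psi^2}\alpha.\tag{15}$$

*Proof of (13).* By (12),
$$w_t=\partial_s\psi_t+[\partial_t,\partial_s]\psi=w_{ss}+(N-1)\Big[\frac{2ww_s}\psi+\frac{(1-w^2)w}{\psi^2}\Big]-N\frac{ww_s}\psi,$$
and $2(N-1)-N=N-2$.

*Proof of (14).* Let $F=1-w^2=\mathsf L\psi^2$. Then $F_s=-2ww_s$ and $F_{ss}=-2w_s^2-2ww_{ss}$. Multiplying (13) by $-2w$,
$$F_t=F_{ss}+2w_s^2+(N-2)\tfrac w\psi F_s-2(N-1)\mathsf Lw^2.$$
Now insert
$$F_s=\mathsf L_s\psi^2+2\mathsf L\psi w,\quad F_{ss}=\mathsf L_{ss}\psi^2+4\mathsf L_s\psi w+2\mathsf L(w^2+\psi w_s),\quad F_t=\mathsf L_t\psi^2+2\mathsf L\psi\psi_t,$$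
with $\psi\psi_t=\psi w_s-(N-1)\mathsf L\psi^2$. The terms $2\mathsf L\psi w_s$ on both sides cancel. The terms $\mathsf Lw^2$ have total coefficient $2+2(N-2)-2(N-1)=0$. The terms with $\mathsf L_s$ are $(4+N-2)\psi w\mathsf L_s$. What remains is
$$\mathsf L_t\psi^2=\mathsf L_{ss}\psi^2+(N+2)\psi w\mathsf L_s+2w_s^2+2(N-1)\mathsf L^2\psi^2.$$
Divide by $\psi^2$ and use $w_s^2/\psi^2=\mathsf K^2$. For the second formula, $-2ww_s=F_s=\mathsf L_s\psi^2+2\mathsf L\psi w$ and $w_s=-\mathsf K\psi$.

*Proof of (15).* From $\alpha=\psi w_s-w^2+1$ we get $\alpha_s=\psi w_{ss}-ww_s$ and $\alpha_{ss}=\psi w_{sss}-w_s^2$. Differentiating (13) in $s$, with $\mathsf Lw=(w-w^3)/\psi^2$, and adding the commutator term,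
$$(w_s)_t=w_{sss}+(N-2)\Big[\frac{w_s^2+ww_{ss}}\psi-\frac{w^2w_s}{\psi^2}\Big]+(N-1)\Big[\frac{w_s(1-3w^2)}{\psi^2}-\frac{2(1-w^2)w^2}{\psi^3}\Big]-N\frac{w_s^2}\psi.$$
Collect terms in $\alpha_t=\psi_tw_s+\psi(w_s)_t-2ww_t$:

* $w_s^2$: $1+(N-2)-N=-1$, which together with $\psi w_{sss}$ gives $\alpha_{ss}$;
* $ww_{ss}$: $(N-2)-2=N-4$;
* $w_s/\psi$: $-(N-1)(1-w^2)+(N-1)(1-3w^2)=-2(N-1)w^2$; together with $-(N-2)w^2$ and $-2(N-2)w^2$ the coefficient of $w^2w_s/\psi$ is $8-5N$;
* $(1-w^2)w^2/\psi^2$: $-2(N-1)-2(N-1)=-4(N-1)$.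

So
$$\alpha_t=\alpha_{ss}+(N-4)ww_{ss}+(8-5N)\frac{w^2w_s}\psi-4(N-1)\frac{(1-w^2)w^2}{\psi^2}.$$
The right side of (15) expands to the same expression, because $-(N-4)-4(N-1)=8-5N$. $\square$

## 11. The existence time of two glued hyperbolic balls

The aim of this section is $T\le C_ne^{c_n^*R}$.

**Step (i): $\psi$ is monotone on each half, and $T$ is finite.** We claim $w\ge0$ on the closed half from $x$ to the equator. At the pole $w=1$, and at the equator $w=0$ by symmetry. Initially $w\ge0$. Let $T'<T$ and $\Lambda>(N-1)\sup_{[0,T']}|\mathsf L|$. If $e^{-\Lambda t}w$ had a negative minimum over this half and $[0,T']$, it would occur at an interior point at a time $t>0$. There $\partial_t(e^{-\Lambda t}w)\le0$. But $w_s=0$ and $w_{ss}\ge0$, so (13) gives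
$$\partial_t(e^{-\Lambda t}w)\ge e^{-\Lambda t}\big((N-1)\mathsf L-\Lambda\big)w>0,$$
a contradiction. So $\psi$ is nondecreasing from each pole to the equator, and $M(t):=\max\psi(\cdot,t)$ is attained at the equator. There $\psi_s=0$ and $\psi_{ss}\le0$, so (12) gives $\frac d{dt}M^2=2\psi\psi_{ss}-2(N-1)\le-2(N-1)$. Since $N\ge2$ and $M^2>0$ before time $T$, we get $T<\infty$ and
$$T\le t_0+\frac{M(t_0)^2}{2(N-1)}\quad\text{for every }t_0<T.\tag{16}$$

**What this gives at once, and where it stops.** With $t_0=0$ and $M(0)=\sinh\xi(R+1)\le e^{R+1}$, (16) yields $T\le\frac{e^{2(R+1)}}{2(N-1)}$. That is an exponential bound with exponent $2R$, while Theorem 2 needs the exponent $\frac{2p}{p+1}R<2R$. The estimate is wasteful because it uses only the equator. The next steps use (16) at a later $t_0$, when $M(t_0)$ is already much smaller. To see that $M$ has become small, we use an integral over the whole sphere that decreases, and a bound on how steeply $\psi$ can rise.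

**Step (ii): a lower bound on $\mathsf L$.** This step bounds the slope of $\psi$. We claim $\mathsf L\ge-\frac1{1+2Nt}$. Initially $\mathsf L\ge-1$ by (10). For $\delta>0$ let $\kappa_\delta$ solve $\kappa_\delta'=-2N\kappa_\delta^2+\delta$, $\kappa_\delta(0)=1+\delta$. It stays positive, since $\kappa_\delta'=\delta>0$ whenever $\kappa_\delta=0$. Suppose there is a first time with $\min\mathsf L=-\kappa_\delta$; it is positive. Consider a minimum point at that time.

If it is not a pole, then $\mathsf L_s=0$ and $\mathsf L_{ss}\ge0$. Also $w\ne0$, because $w=0$ would give $\mathsf L=\psi^{-2}>0$. So (14) gives $\mathsf K=\mathsf L$. If it is a pole, then $\mathsf K=\mathsf L$. Near the pole $w/\psi\sim1/s$ and $\mathsf L_s\sim s\,\mathsf L_{ss}$, with $s$ the distance to that pole (at the far pole both $w$ and $\mathsf L_s$ change sign, and their product does not). So the first two terms on the right of (14) become $(N+3)\mathsf L_{ss}\ge0$. In all cases $\mathsf L_t\ge2\mathsf L^2+2(N-1)\mathsf L^2=2N\mathsf L^2=2N\kappa_\delta^2$.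 But $\mathsf L+\kappa_\delta$ has reached $0$ for the first time, so $\mathsf L_t\le-\kappa_\delta'=2N\kappa_\delta^2-\delta$, a contradiction. Let $\delta\to0$: $\kappa_\delta\to\frac1{1+2Nt}$. With $\vartheta(t)=\sqrt{1+2Nt}$ this says
$$\psi_s^2\le1+\psi^2/\vartheta^2.\tag{17}$$

**Step (iii): a decreasing integral.** Let $I(t)=\int\psi^p\,ds=\int\psi^p\chi\,dr$. By (12) the integrand has time derivative
$$\chi\psi^p\big[-(p+N)\mathsf K-p(N-1)\mathsf L\big],$$
which is bounded on $[0,T']$ for $T'<T$, so we may differentiate under the integral. Substituting the formulas for $\mathsf K$ and $\mathsf L$,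
$$I'=\int(p+N)\psi^{p-1}\psi_{ss}+p(N-1)\psi^{p-2}(\psi_s^2-1)\,ds.$$
Integrate the first term by parts. The boundary terms $\psi^{p-1}\psi_s$ vanish at the poles, and $\psi^{p-2}$ is integrable there, because $p>1$ and $\psi$ vanishes to first order. Since $-(p+N)(p-1)+p(N-1)=N-p^2$,
$$I'=(N-p^2)\int\psi^{p-2}\psi_s^2\,ds-p(N-1)\int\psi^{p-2}\,ds\le0,\tag{18}$$
because $p^2=N$. So $I(t)\le I_0$. The choice $p=\sqrt N$ is now visible. For a smaller exponent the first term of (18) is positive and we could not drop it; for a larger one the exponent $\frac{2p}{p+1}$ obtained below would be larger.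

**Step (iv): the bound on $T$.** On each half $\psi$ increases from $0$ to $M$ toward the equator, and $|\psi_s|\le\sqrt{1+\psi^2/\vartheta^2}$. Substituting $z=\psi$,
$$I\ge2\int_0^M\frac{z^p\,dz}{\sqrt{1+z^2/\vartheta^2}}.$$
If $M\ge\vartheta$, then $\sqrt{1+z^2/\vartheta^2}\le\sqrt2M/\vartheta$ for $z\le M$, so
$$I_0\ge I\ge\frac{\sqrt2}{p+1}\,\vartheta M^p\ge\frac{\sqrt2}{p+1}\,\vartheta^{p+1}.\tag{19}$$
Define $t_0>0$ by $\vartheta(t_0)^{p+1}=1+(p+1)I_0$. Then (19) fails at $t_0$. So either $T\le t_0\le\vartheta(t_0)^2$, or $t_0<T$ and $M(t_0)<\vartheta(t_0)$. In the second case (16) gives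
$$T\le t_0+\frac{M(t_0)^2}{2(N-1)}\le\vartheta(t_0)^2\Big(\frac1{2N}+\frac1{2(N-1)}\Big)\le\vartheta(t_0)^2.$$
In both cases, by (11),
$$T\le\big(1+(p+1)I_0\big)^{2/(p+1)}\le C_ne^{2pR/(p+1)}=C_ne^{c_n^*R}.\tag{20}$$

## 12. The singularity is visible near the pole: end of the proof of Theorem 2

The flow becomes singular at $T$, but Theorem 2 needs the curvature to be large *near the center* $x$ and not only somewhere.

**Step (v): $|\mathrm{Rm}|$ is unbounded on $B_{g(0)}(x,1)\times[0,T)$.** Suppose $|\mathrm{Rm}|\le\Lambda$ there. By reflection the same bound holds on the unit ball about the other pole. On the two orbits at initial distance $\frac12$ from the poles, (12) gives $|\partial_t\log\psi|=|\mathsf K+(N-1)\mathsf L|\le N\Lambda$. Since $T<\infty$, there $\psi\ge\psi_*:=\sinh(\frac12)e^{-N\Lambda T}>0$ for all $t<T$. By Step (i), $\psi\ge\psi_*$ on the whole region between the two orbits. We bound the curvature in that region.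

*The curvature $\mathsf L$.* By (17) and $\psi\le M(t)\le M(0)$ we have $-M(0)^2\le1-\psi_s^2\le1$, so $|\mathsf L|\le(2+M(0)^2)/\psi^2$.

*The curvature $\mathsf K$.* Let $\alpha_0=\sup|\alpha(\cdot,0)|$. We claim $|\alpha|\le\alpha_0$ for all $t<T$. Let $\delta>0$ and suppose $\pm\alpha$ reaches $\alpha_0+\delta(1+t)$ for a first time. The contact point is not a pole, because $\alpha=0$ there. At that point $\pm\alpha_t\ge\delta>0$. But $\alpha_s=0$, $\pm\alpha_{ss}\le0$ and $\pm\alpha>0$, so (15) gives $\pm\alpha_t\le0$, a contradiction. Let $\delta\to0$. Hence $|\mathsf K-\mathsf L|\le\alpha_0/\psi^2$.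

So the curvature is bounded between the two orbits. The points outside this region lie within initial distance $\frac12$ of a pole, where the assumed bound applies. Thus $|\mathrm{Rm}|$ is bounded on $S^n\times[0,T)$, contradicting the maximality of $T<\infty$ (fact 3 of Section 1).

**Step (vi): conclusion.** Suppose the statement of the conjecture held with some $c>c_n^*$, some $\mathcal R$, and some $a=a(R)<\infty$. Since $c>c_n^*$, we can choose $R\ge\max\{2,\mathcal R+2\}$ so large that $C_ne^{c_n^*R}<e^{c(R-1)}$. Take the flow of Section 10 for this $R$. By (20), $T<e^{c(R-1)}$.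

For $y\in B_{g(0)}(x,1)$ we have $\rho(y)+(R-1)\le R$, so by Lemma 1 the ball $B_{g(0)}(y,R-1)$ is hyperbolic of radius $R-1\ge\mathcal R$. For every $T'<T$ the flow on $[0,T']$ is smooth, complete and of bounded curvature, and $\min\{T',e^{c(R-1)}\}=T'$. The statement, applied at $y$ with radius $R-1$, gives $|\mathrm{Rm}|_{g(t)}(y)\le a(R-1)$ for $t\le T'$. Since $T'<T$ and $y\in B_{g(0)}(x,1)$ are arbitrary, $|\mathrm{Rm}|\le a(R-1)$ on $B_{g(0)}(x,1)\times[0,T)$. This contradicts Step (v).

So no $c>c_n^*$ is admissible. By the Corollary some $c>0$ is, and therefore the supremum of admissible $c$ lies in $(0,c_n^*]$. $\blacksquare$
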